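\title{The $c$-vectors of a cluster algebra are roots}

\begin{abstract}
Let $B$ be a skew-symmetrizable integer matrix. We prove that every $c$-vector of the cluster algebra with principal coefficients and initial exchange matrix $B$ is a root of the Kac--Moody root system of the Cartan counterpart of $B$. We encode the mutations of $B$ in one element $g_B$ of a completed quantum torus and show that the $c$-vectors are normal to walls of $g_B$. We then realize $g_B$ as a weighted count of all representations of a species over a finite field. Up to sign, a $c$-vector is therefore the dimension vector of a stable representation, hence a root. For acyclic $B$ the $c$-vectors are real roots; in general they may be imaginary.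
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Mutation and $c$-vectors}

Let $I=\{1,\dots,n\}$ and let $B=(b_{ij})_{i,j\in I}$ be a \emph{skew-symmetrizable} integer matrix: there is a diagonal matrix $D$ with positive diagonal entries $d_1,\dots,d_n$ such that $DB$ is skew-symmetric. In particular $b_{ii}=0$, and $b_{ij}$, $b_{ji}$ either both vanish or have opposite signs. Write $[x]_+=\max(x,0)$. For $k\in I$ the \emph{mutation} $\mu_k$ sends a $2n\times n$ matrix $(b_{ij})$ to the matrix $(b'_{ij})$ with
\[
b'_{ij}=\begin{cases}-b_{ij}&\text{if } i=k \text{ or } j=k,\\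
b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+&\text{otherwise.}\end{cases}
\]
The top $n\times n$ half of $(b'_{ij})$ depends only on the top half of $(b_{ij})$, so $\mu_k$ also acts on $n\times n$ matrices.

The cluster algebra $\mathcal A_\bullet(B)$ with principal coefficients, in the sense of Fomin and Zelevinsky, has the initial extended exchange matrix $\tilde B=\binom{B}{I_n}$, and its extended exchange matrices are all matrices obtained from $\tilde B$ by finite sequences of mutations. Only these matrices matter here. By a \emph{seed} we mean a finite sequence $t=(k_1,\dots,k_r)$ in $I$. We write $B_t=(b^t_{ij})$ and $C_t$ for the top and bottom halves of $\mu_{k_r}\cdots\mu_{k_1}(\tilde B)$. The matrix $C_t$ is a \emph{$C$-matrix}, and its columns $c_{1;t},\dots,c_{n;t}\in\mathbb Z^I$ are the \emph{$c$-vectors} of $\mathcal A_\bullet(B)$. If all entries of $c_{l;t}$ are weakly of one sign $\varepsilon\in\{+,-\}$, then the rule above, read on the bottom half, says that $\mu_l$ acts by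
\begin{equation}\label{eq:cmut}
c_{l;t}\mapsto -c_{l;t},\qquad c_{j;t}\mapsto c_{j;t}+[\varepsilon b^t_{lj}]_+\,c_{l;t}\quad(j\ne l).
\end{equation}
We call $B$ \emph{acyclic} if the graph with an arrow $i\to j$ whenever $b_{ij}>0$ has no oriented cycle.

\subsection{Roots}

The \emph{Cartan counterpart} of $B$ is the symmetrizable generalized Cartan matrix $A(B)=(a_{ij})$ with $a_{ii}=2$ and $a_{ij}=-|b_{ij}|$ for $i\ne j$. Let $\Delta=\Delta(A(B))$ be the root system of the associated Kac--Moody algebra, with simple roots $\alpha_i$ $(i\in I)$. We identify the root lattice with $N=\mathbb Z^I$ and $\alpha_i$ with the basis vector $e_i$, and we put $N^\oplus=\mathbb Z_{\ge0}^I$ and $N^+=N^\oplus\setminus\{0\}$. For $\alpha\in N$ let $\langle\alpha,\alpha_i^\vee\rangle=\sum_ja_{ij}\alpha_j$ and $r_i(\alpha)=\alpha-\langle\alpha,\alpha_i^\vee\rangle e_i$. The reflections $r_i$ generate the Weyl group. The symmetric form on $N$ is given by $(e_i,e_j)=d_ia_{ij}$. The support of $\alpha$ is \emph{connected} if it is connected in the graph with an edge between $i$ and $j$ whenever $a_{ij}<0$.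 We use the following facts from \cite{Kac}, and nothing else about $\Delta$.
\begin{itemize}
\item[(R1)] $\Delta=\Delta_+\sqcup(-\Delta_+)$ with $\Delta_+=\Delta\cap N^+$; the set $\Delta$ contains the $e_i$ and is stable under the Weyl group. A root is \emph{real} if it is a Weyl group image of some $e_i$, and \emph{imaginary} otherwise.
\item[(R2)] If $\alpha\in N^+$ has connected support and $\langle\alpha,\alpha_i^\vee\rangle\le0$ for all $i$, then $\alpha$ is a positive imaginary root \cite[Lemma~5.3 and Theorem~5.4]{Kac}.
\item[(R3)] A nonzero rational multiple of an imaginary root that lies in $N$ is an imaginary root \cite[Proposition~5.5]{Kac}.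
\item[(R4)] An imaginary root $\alpha$ has $(\alpha,\alpha)\le0$ \cite[Proposition~5.2]{Kac}.
\end{itemize}

\subsection{The Root Conjecture}

The initial $c$-vectors are the simple roots. After one mutation $\mu_k$ they are $-e_k$ and $e_j+[b_{kj}]_+e_k$, and the latter is $e_j$ if $b_{kj}\le0$ and $r_k(e_j)$ if $b_{kj}>0$. So the first step acts on each $c$-vector as the identity or as a simple reflection, and one would guess that all $c$-vectors are real roots. The guess cannot be checked step by step: the second mutation is governed by $\mu_k(B)$, whose Cartan counterpart is in general not $A(B)$. When $B$ has oriented cycles the guess fails.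

\begin{example}\label{ex:imag}
Let
\[
B=\begin{pmatrix}0&1&-1\\-1&0&2\\1&-2&0\end{pmatrix}.
\]
After $\mu_1$ we have $c_2=(1,1,0)$, $c_3=(0,0,1)$ and $b'_{23}=2-[-b_{21}]_+[-b_{13}]_+=1$. After $\mu_2$, rule \eqref{eq:cmut} gives $c_3=(0,0,1)+(1,1,0)=(1,1,1)=:\beta$. Here $\langle\beta,\alpha_i^\vee\rangle=0,-1,-1$ for $i=1,2,3$, and $\beta$ has connected support. By (R2) the $c$-vector $\beta$ is an imaginary root.
\end{example}

The vector in this example is still a root. The \emph{Root Conjecture} of \cite{NS} states that this is always so: for every skew-symmetrizable $B$, every $c$-vector of $\mathcal A_\bullet(B)$ is a root of $\Delta(A(B))$, real or imaginary. We prove it.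

\begin{theorem}\label{thm:main}
For every skew-symmetrizable matrix $B$, every $c$-vector of $\mathcal A_\bullet(B)$ is a root of $\Delta(A(B))$.
\end{theorem}

A root has all entries of one sign, so the theorem includes the statement that each $c$-vector is \emph{sign-coherent}, that is, lies in $N^+$ or $-N^+$. We do not assume this; it comes out of the proof (Proposition~\ref{prop:walls}).

If $b_{ij}\ne0$ then $d_i/d_j=-b_{ji}/b_{ij}$ is rational, so after rescaling $D$ on each connected component of $I$ we may and do assume that \emph{all $d_i$ are positive integers}. Put $N^*=\operatorname{Hom}(N,\mathbb R)$. The second theorem refers to the species of $B$ over $\mathbb F_q$ (Section~\ref{sec:species}), to $\theta$-stability for $\theta\in N^*$ (Section~\ref{sec:count}), and to the wall element $W_B(\theta)$ (Section~\ref{sec:torus}).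

\begin{theorem}\label{thm:more}
Let $B$ be skew-symmetrizable.
\begin{itemize}
\item[(a)] Let $\beta\in N^+$ be such that $\beta$ or $-\beta$ is a $c$-vector, and let $\ell$ be a prime. For all large $m$, $\beta$ is the dimension vector of a representation of the species of $B$ over $\mathbb F_{\ell^m}$ that is $\theta$-stable for some $\theta\in N^*$, hence indecomposable.
\item[(b)] Let $\beta_0\in N^+$ be primitive and let $\theta\in N^*$ satisfy $\ker\theta=\mathbb Z\beta_0$ in $N$. If $W_B(\theta)\neq1$, then $\beta_0$ is a root.
\item[(c)] If $B$ is acyclic, then $c_{j;t}$ is a real root with $(c_{j;t},c_{j;t})=2d_j$.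
\item[(d)] In general, ``root'' cannot be replaced by ``real root'' in Theorem~\ref{thm:main}.
\end{itemize}
\end{theorem}

Part (d) is Example~\ref{ex:imag}.

\subsection{The method}

Roots arise as dimension vectors of indecomposable representations (Kac's theorem; we prove the direction that we need in Section~\ref{sec:species}). So the task is to produce, from a $c$-vector $\pm\beta$, an indecomposable representation of dimension $\beta$. The link between mutations and representations is one element $g_B$ of a completed quantum torus. Every such element $g$ has, for every $\theta\in N^*$, a factorization $g=g_+g_0g_-$ according to the sign of $\theta$, and $g$ is determined by one coefficient of $\log g_0$ for each degree $\alpha$, taken at a point $\theta_\alpha$ that is defined by the skew form $DB$ alone. The element $g_B$ is the one for which these coefficients vanish off the coordinate axes (Section~\ref{sec:torus}). It has two descriptions.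

\emph{As a count of representations.} At $v=\sqrt q$, a generating series of representations over $\mathbb F_q$ factors in exactly this way, with $g_0$ counting $\theta$-semistable representations (Section~\ref{sec:count}). For acyclic $B$ the plain count is $g_B$. With oriented cycles it is not, and we correct it by giving real weights to the simple representations. This works because of a dichotomy: in each degree off the axes, either the coefficient to be killed vanishes for free, or there is a simple representation whose weight can be tuned to kill it (Sections~\ref{sec:simple} and~\ref{sec:realize}).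

\emph{As an object that mutates.} The characterization of $g_B$ uses only the skew form, and mutation preserves that form. This gives $g_{\mu_k(B)}$ in terms of $g_B$ (Section~\ref{sec:mutation}), and by induction it shows that each $c$-vector $\pm\beta$ is normal to a wall on which $g_0$ has a nonzero coefficient in degree $\beta$ (Section~\ref{sec:walls}).

A nonzero coefficient in a weighted count forces the counted set to be nonempty, and this finishes the proof (Section~\ref{sec:proofs}). Section~\ref{sec:examples} carries out the argument by hand in the two smallest cases.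

\subsection{Notation}

Put $s_{ij}=d_ib_{ij}=-s_{ji}$ and $s(\alpha,\beta)=\sum_{i,j}s_{ij}\alpha_i\beta_j$, a skew-symmetric form on $N$. The \emph{height} of $\alpha\in N^\oplus$ is $|\alpha|=\sum_i\alpha_i$. We write $0<\gamma<\alpha$ if $\gamma,\alpha-\gamma\in N^+$, and $\alpha^\perp=\{\theta\in N^*:\theta(\alpha)=0\}$.

\section{Factorizations in the quantum torus}\label{sec:torus}

\subsection{Wall elements}

Let $\Lambda=\mathbb Q[v^{\pm1},(v^r-v^{-r})^{-1}:r\ge1]\subset\mathbb Q(v)$. The \emph{quantum torus} is the $\Lambda$-algebra with basis $x^\alpha$ $(\alpha\in N)$ and product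
\[
x^\alpha x^\beta=v^{-s(\alpha,\beta)}x^{\alpha+\beta}.
\]
Note that $(x^\alpha)^r=x^{r\alpha}$. The same formula defines a product on $\widehat A=\prod_{\alpha\in N^\oplus}\Lambda x^\alpha$, since each degree is a sum of two degrees in finitely many ways. We write $(u)_\alpha$ for the coefficient of $x^\alpha$ in $u$, and $\widehat A_+$ for the ideal of elements with $(u)_0=0$. Then $1+\widehat A_+$ is a group, and $\log$ and $\exp$ are inverse bijections between $1+\widehat A_+$ and $\widehat A_+$. ``Modulo heights $>H$'' means modulo the ideal of elements supported in degrees of height $>H$.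

Everything in this section applies, with the same proofs, to the completion defined by any other basis of $N$, and to coefficients in $\mathbb R$ with $v$ a real number $>1$. Evaluation at such a number is a ring homomorphism $\Lambda\to\mathbb R$, and a nonzero element of $\Lambda$ vanishes at finitely many points only.

\begin{lemma}\label{lem:fact}
For $g\in1+\widehat A_+$ and $\theta\in N^*$ there is a unique factorization $g=g_+g_0g_-$ in $1+\widehat A_+$ such that $g_+-1$, $g_0-1$, $g_--1$ are supported in degrees with $\theta>0$, $\theta=0$, $\theta<0$ respectively. If $g$ is supported in a submonoid of $N^\oplus$, so are the three factors.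
\end{lemma}

\begin{proof}
In degree $\gamma\in N^+$ the equation $g=g_+g_0g_-$ reads
\[
(g)_\gamma=(g_+)_\gamma+(g_0)_\gamma+(g_-)_\gamma+\sum v^{\,\cdots}(g_+)_{\gamma_1}(g_0)_{\gamma_2}(g_-)_{\gamma_3},
\]
where the sum is over $\gamma_1+\gamma_2+\gamma_3=\gamma$ with all $|\gamma_i|<|\gamma|$. Exactly one of the first three terms is allowed to be nonzero, the one selected by the sign of $\theta(\gamma)$. So the equations have a unique solution, by induction on $|\gamma|$. If $g$ is supported in a submonoid and $\gamma$ is not in it, then $(g)_\gamma=0$ and, by induction, every term of the sum vanishes.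
\end{proof}

We call this the \emph{$\theta$-factorization} and $W_g(\theta):=g_0$ the \emph{wall element} of $g$ at $\theta$. It can differ from $1$ only if $\theta$ lies on a hyperplane $\gamma^\perp$ with $\gamma\in N^+$. The proof shows that $(W_g(\theta))_\gamma$ is a polynomial over $\mathbb Z[v^{\pm1}]$ in the coefficients $(g)_{\gamma'}$ with $|\gamma'|\le|\gamma|$. Hence wall elements are compatible with specialization of $v$ and with reduction modulo heights $>H$.

Let $\pi_i$ be the projection of $\widehat A$ that kills all $x^\alpha$ with $\alpha\notin\mathbb Z_{\ge0}e_i$. It is an algebra homomorphism, because a sum of two elements of $N^\oplus$ lies in $\mathbb Z_{\ge0}e_i$ only if both do. If $\theta(e_i)=0$ then $\pi_i(g_\pm)=1$, so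
\begin{equation}\label{eq:pi}
\pi_i(W_g(\theta))=\pi_i(g)\qquad\text{if }\theta(e_i)=0.
\end{equation}

\subsection{Attractor coefficients}

The coefficients $(g)_\alpha$ are coordinates on $1+\widehat A_+$, but they depend on the basis $(e_i)$ in a way that does not survive mutation. We replace them by coordinates that refer to the form $s$. For $\alpha\in N^+$ the \emph{attractor point} is $\theta_\alpha=s(\alpha,\cdot)\in\alpha^\perp$, and the \emph{attractor coefficient} of $g$ is
\[
a_\alpha(g)=\bigl(\log W_g(\theta_\alpha)\bigr)_\alpha .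
\]
The point of this choice is that on elements supported in $\ker\theta_\alpha$ the coefficient of $x^\alpha$ kills commutators, so it sees the torus as if it were commutative.

\begin{lemma}\label{lem:attr}
Let $\alpha\in N^+$.
\begin{itemize}
\item[(i)] For every family $(a_\gamma)_{\gamma\in N^+}$ in $\Lambda$ there is a unique $g\in 1+\widehat A_+$ with $a_\gamma(g)=a_\gamma$ for all $\gamma$. Modulo heights $>H$, $g$ depends only on the $a_\gamma$ with $|\gamma|\le H$.
\item[(ii)] If $u,u'\in1+\widehat A_+$ are supported in $\ker\theta_\alpha$, then $(\log uu')_\alpha=(\log u)_\alpha+(\log u')_\alpha$.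
\item[(iii)] Let $\theta'\in\alpha^\perp$ be such that $\theta'(\gamma)$ has the sign of $\theta_\alpha(\gamma)$ whenever $\gamma\in N^+$, $|\gamma|\le|\alpha|$ and $\theta_\alpha(\gamma)\ne0$. Then $a_\alpha(g)=(\log W_g(\theta'))_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\theta_\gamma(\gamma)=0$, the recursion in Lemma~\ref{lem:fact} gives $(W_g(\theta_\gamma))_\gamma=(g)_\gamma+\cdots$ and then $a_\gamma(g)=(g)_\gamma+\cdots$, where the dots are polynomials in coefficients of $g$ of smaller height. This triangular system has a unique solution.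

(ii) Let $\gamma+\gamma'=\alpha$ with $\gamma,\gamma'\in\ker\theta_\alpha$. Then $s(\gamma,\gamma')=s(\gamma,\alpha)=-\theta_\alpha(\gamma)=0$, so $x^\gamma$ and $x^{\gamma'}$ commute. Hence $([P,P'])_\alpha=0$ for all $P,P'$ supported in $\ker\theta_\alpha$. By the Baker--Campbell--Hausdorff formula, $\log uu'-\log u-\log u'$ is a convergent sum of such commutators.

(iii) Work modulo heights $>|\alpha|$. Let $g=g_+ug_-$ be the $\theta_\alpha$-factorization of $g$ and $u=u_+u_0u_-$ the $\theta'$-factorization of $u$. By Lemma~\ref{lem:fact} the factors of $u$ are supported in $\ker\theta_\alpha$. By the hypothesis on $\theta'$, $(g_+u_+)\,u_0\,(u_-g_-)$ is the $\theta'$-factorization of $g$, so $W_g(\theta')=u_0$. By (ii), $(\log u)_\alpha=(\log u_+)_\alpha+(\log u_0)_\alpha+(\log u_-)_\alpha$. The outer terms vanish because $\log u_\pm$ is supported where $\theta'\ne0$, while $\theta'(\alpha)=0$.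
\end{proof}

\subsection{The element $g_B$}

For an integer $d\ge1$ put
\[
\Psi_d(z)=\exp\sum_{r\ge1}\frac{(-1)^{r-1}z^r}{r\,(v^{rd}-v^{-rd})}=1+\frac{z}{v^d-v^{-d}}+\cdots\in\Lambda[[z]].
\]
Since $(1-v^{-2rd})/(v^{rd}-v^{-rd})=v^{-rd}$, we have $\log\Psi_d(z)-\log\Psi_d(v^{-2d}z)=\log(1+v^{-d}z)$, that is,
\begin{equation}\label{eq:psi}
\Psi_d(z)=(1+v^{-d}z)\,\Psi_d(v^{-2d}z).
\end{equation}
The series $\Psi_d$ will turn out to count vector spaces over $\mathbb F_{q^d}$ (Lemma~\ref{lem:psi-count}).

\begin{definition}\label{def:gB}
The element $g_B\in1+\widehat A_+$ is defined by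
\[
a_{re_i}(g_B)=\frac{(-1)^{r-1}}{r\,(v^{rd_i}-v^{-rd_i})}\quad(r\ge1,\ i\in I),\qquad a_\alpha(g_B)=0\ \text{ for all other }\alpha\in N^+.
\]
We write $W_B(\theta)=W_{g_B}(\theta)$.
\end{definition}

By \eqref{eq:pi}, $a_{re_i}(g)=(\log\pi_i(g))_{re_i}$ for every $g$. So the first group of conditions says exactly that $\pi_i(g_B)=\Psi_{d_i}(x^{e_i})$ for all $i$.

\section{Two examples}\label{sec:examples}

In both examples $D=I_n$, and we put $u=(v-v^{-1})^{-1}$, so that $(g_B)_{e_i}=u$. At $v=\sqrt q$ we have $u=v/(q-1)$. We compare $g_B$ with the following count. Draw an arrow $i\to j$ if $b_{ij}=1$. For a degree $\alpha$ with entries $0$ and $1$, whose support has $\nu_0$ vertices and $\nu_1$ arrows, a representation over $\mathbb F_q$ is a point of $\mathbb F_q^{\nu_1}$ (one scalar per arrow), the group of base changes is $(\mathbb F_q^\times)^{\nu_0}$, and a set of points is counted as $v^{\nu_0-\nu_1}\cdot\#\{\text{points}\}/(q-1)^{\nu_0}$. This is the normalization of Section~\ref{sec:count}.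

\subsection{One arrow: a $c$-vector as a wall}

Let $n=2$, $b_{12}=1$, $b_{21}=-1$, and $\alpha=e_1+e_2$. Then $\theta_\alpha(e_1)=-1$ and $\theta_\alpha(e_2)=1$. In degree $\alpha$ the $\theta_\alpha$-factorization reads $(g_B)_\alpha x^\alpha=a_\alpha(g_B)x^\alpha+u^2x^{e_2}x^{e_1}$, and $x^{e_2}x^{e_1}=vx^\alpha$. So $(g_B)_\alpha=vu^2$. At the opposite point $-\theta_\alpha$ the order of the factors is reversed, $x^{e_1}x^{e_2}=v^{-1}x^\alpha$, and
\[
(W_B(-\theta_\alpha))_\alpha=vu^2-v^{-1}u^2=u\neq0 .
\]
Thus the line $\alpha^\perp$ carries no $x^\alpha$-term on the attractor side and a nonzero one on the other side.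

On the mutation side, every mutation replaces the top half by its negative, and \eqref{eq:cmut} gives the pairs $(c_1,c_2)$: $(e_1,e_2)$ for the empty seed, $(-e_1,e_1+e_2)$ for $(1)$, $(e_2,-e_1-e_2)$ for $(1,2)$, $(-e_2,-e_1)$ for $(1,2,1)$, and $(e_1,-e_2)$ for $(2)$. The cones on which both $c$-vectors are negative are shown in Figure~\ref{fig:A2}. The cone of the seed $(1)$ has the facet $\theta(c_2)=0$, $\theta(c_1)<0$, and this is the ray through $-\theta_\alpha$.

On the counting side, all $q$ maps $\mathbb F_q\to\mathbb F_q$ give $vq/(q-1)^2=vu^2=(g_B)_\alpha$. The $q-1$ nonzero maps give $v/(q-1)=u$. They are the representations in which the vertex $1$, on which $-\theta_\alpha$ is positive, does not support a subrepresentation. So the coefficient on the wall counts the indecomposable representation of dimension $c_2=e_1+e_2$.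

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[thick] (-1.6,0)--(1.6,0) node[right]{$e_2^\perp$};
\draw[thick] (0,-1.4)--(0,1.3) node[above]{$e_1^\perp$};
\draw[thick] (0,0)--(1.3,-1.3) node[right]{$(e_1+e_2)^\perp$};
\draw[dashed] (0,0)--(-1.1,1.1) node[above left]{$\theta_{e_1+e_2}$};
\node at (-0.8,-0.7) {\small $e_1,\ e_2$};
\node[align=center] at (0.42,-1.08) {\small $-e_1,$\\ \small $e_1+e_2$};
\node at (1.15,-0.33) {\small $e_2,\ -e_1-e_2$};
\node at (0.8,0.7) {\small $-e_2,\ -e_1$};
\node at (-1.1,0.3) {\small $e_1,\ -e_2$};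
\end{tikzpicture}
\caption{The plane $N^*$, with coordinates $(\theta(e_1),\theta(e_2))$, for $b_{12}=1$, $b_{21}=-1$. Each of the five cones is labeled by the pair of $c$-vectors that are negative on it. The wall element of $g_B$ has a nonzero coefficient in degree $e_1+e_2$ on the solid diagonal ray and a zero coefficient on the dashed ray through the attractor point.}
\label{fig:A2}
\end{figure}

\subsection{The oriented triangle: why weights are needed}\label{sub:triangle}

Let $n=3$ with $b_{12}=b_{23}=b_{31}=1$ and $b_{ji}=-b_{ij}$, and let $\delta=(1,1,1)$. The computation above gives $(g_B)_{e_i+e_j}=vu^2$ for $i\ne j$. Here $\theta_\delta=0$, so $a_\delta(g)=(\log g)_\delta$. Expand $\log g=(g-1)-\frac12(g-1)^2+\frac13(g-1)^3-\cdots$. For $\{i,j,k\}=I$ we have $s(e_i+e_j,e_k)=s(\delta,e_k)=0$. So the six ordered pairs of degrees with sum $\delta$ contribute $vu^3$ each, and the six ordered triples contribute $v^{-s(e_i,e_j)}u^3$, three times $vu^3$ and three times $v^{-1}u^3$. The condition $a_\delta(g_B)=0$ gives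
\[
(g_B)_\delta=3vu^3-(v+v^{-1})u^3=(2v-v^{-1})u^3=\frac{2q^2-q}{(q-1)^3}\qquad(v=\sqrt q).
\]
The representations of dimension $\delta$ are the $q^3$ points $(\lambda_1,\lambda_2,\lambda_3)$. The $(q-1)^3$ points with $\lambda_1\lambda_2\lambda_3\ne0$ are simple representations, and there are $3q^2-3q+1$ others. Neither $q^3$ nor $3q^2-3q+1$ equals $2q^2-q$: counting all representations fails, and so does discarding the new simple ones. But
\[
2q^2-q=(3q^2-3q+1)-\frac1{q-1}\,(q-1)^3,
\]
so the count is right if each new simple representation has weight $-1/(q-1)$. The general proof does this in all degrees at once.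

\section{The species of $B$ and its indecomposable representations}\label{sec:species}

\subsection{The species}

If $D=I_n$ one uses the quiver with $[b_{ij}]_+$ arrows $i\to j$. In general the vertices carry fields of degrees $d_i$. Fix a prime $\ell$, let $K=\overline{\mathbb F}_\ell$ and $q=\ell^m$. Put $F_i=\mathbb F_{q^{d_i}}\subset K$ and let $L_{ij}=F_iF_j$ be the compositum, of degree $\operatorname{lcm}(d_i,d_j)$ over $\mathbb F_q$. If $b_{ij}>0$, draw
\[
m_{ij}=s_{ij}/\operatorname{lcm}(d_i,d_j)
\]
arrows $i\to j$. This is an integer because $s_{ij}=d_ib_{ij}=-d_jb_{ji}$ is divisible by $d_i$ and by $d_j$. There are no loops. A \emph{representation} $V$ of the species of $B$ over $\mathbb F_q$ consists of finite-dimensional $F_i$-spaces $V_i$ and, for each arrow $a:i\to j$, an $L_{ij}$-linear map $V_a:V_i\otimes_{F_i}L_{ij}\to V_j\otimes_{F_j}L_{ij}$. A morphism $f:V\to V'$ is a family of $F_i$-linear maps with $(f_j\otimes1)V_a=V'_a(f_i\otimes1)$ for all $a:i\to j$. Kernels and cokernels are formed vertexwise, since $-\otimes L_{ij}$ is exact. We get an abelian category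 of finite length with finite Hom sets. Put $\dim V=(\dim_{F_i}V_i)_{i\in I}\in N^\oplus$, and let $S_i$ be the simple representation of dimension $e_i$.

There is an exact sequence of $\mathbb F_q$-spaces
\begin{multline}\label{eq:ext}
0\to\operatorname{Hom}(V,V')\to\bigoplus_i\operatorname{Hom}_{F_i}(V_i,V'_i)\\
\xrightarrow{\ \partial\ }\bigoplus_{a:i\to j}\operatorname{Hom}_{L_{ij}}(V_i\otimes L_{ij},V'_j\otimes L_{ij})\to\operatorname{Ext}^1(V,V')\to0
\end{multline}
with $\partial(f)_a=(f_j\otimes1)V_a-V'_a(f_i\otimes1)$. Indeed, an extension of $V$ by $V'$ splits at each vertex, so it is given on the spaces $V'_i\oplus V_i$ by maps $\begin{pmatrix}V'_a&\zeta_a\\0&V_a\end{pmatrix}$ with arbitrary $\zeta_a$. An equivalence of extensions has the form $\begin{pmatrix}1&f_i\\0&1\end{pmatrix}$, and it changes $\zeta$ to $\zeta+\partial(f)$. Counting dimensions in \eqref{eq:ext} gives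
\[
\dim_{\mathbb F_q}\operatorname{Hom}(V,V')-\dim_{\mathbb F_q}\operatorname{Ext}^1(V,V')=\chi(\dim V,\dim V'),
\]
where $\chi(\alpha,\beta)=\sum_id_i\alpha_i\beta_i-\sum_{s_{ij}>0}s_{ij}\alpha_i\beta_j$ is the \emph{Euler form}. It contains both forms of the problem:
\begin{equation}\label{eq:chi-s}
\chi(\beta,\alpha)-\chi(\alpha,\beta)=s(\alpha,\beta),\qquad\chi(\alpha,\beta)+\chi(\beta,\alpha)=(\alpha,\beta).
\end{equation}
We also record
\begin{equation}\label{eq:chi-e}
\chi(e_i,\alpha)=d_i\Bigl(\alpha_i-\sum_j[b_{ij}]_+\alpha_j\Bigr),\qquad\chi(\alpha,e_i)=d_i\Bigl(\alpha_i-\sum_j[-b_{ij}]_+\alpha_j\Bigr).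
\end{equation}

\subsection{The local form at a vertex}

Fix $i$. Let $T_i^{\mathrm{out}}$ be the direct sum of the spaces $V_j\otimes_{F_j}L_{ij}$ over the arrows $i\to j$, and $T_i^{\mathrm{in}}$ the same sum over the arrows $j\to i$, both viewed as $F_i$-spaces. They depend functorially on the $V_j$ with $j\ne i$.

\begin{lemma}\label{lem:local}
The maps $V_a$ for the arrows out of $i$ amount to one $F_i$-linear map $V_i\to T_i^{\mathrm{out}}$, and those for the arrows into $i$ to one $F_i$-linear map $T_i^{\mathrm{in}}\to V_i$, compatibly with morphisms. We have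
\[
\dim_{F_i}T_i^{\mathrm{out}}=\sum_j[b_{ij}]_+\dim V_j,\qquad\dim_{F_i}T_i^{\mathrm{in}}=\sum_j[-b_{ij}]_+\dim V_j .
\]
Moreover $\operatorname{Hom}(S_i,V)=0$ if and only if $V_i\to T_i^{\mathrm{out}}$ is injective, and $\operatorname{Hom}(V,S_i)=0$ if and only if $T_i^{\mathrm{in}}\to V_i$ is surjective.
\end{lemma}

\begin{proof}
Let $L/F$ be a finite separable extension, $X$ an $L$-space and $Y$ a finite-dimensional $F$-space. Restriction gives $\operatorname{Hom}_L(Y\otimes_FL,X)\cong\operatorname{Hom}_F(Y,X)$. The trace form identifies $L$ with $\operatorname{Hom}_F(L,F)$ as an $L$-space, so $Y\otimes_FL\cong\operatorname{Hom}_F(L,Y)$, and adjunction shows that $\psi\mapsto(1\otimes\operatorname{tr})\psi$ is an isomorphism $\operatorname{Hom}_L(X,Y\otimes_FL)\cong\operatorname{Hom}_F(X,Y)$. Both isomorphisms are natural in $X$ and $Y$, which gives the first claim. There are $|s_{ij}|/\operatorname{lcm}(d_i,d_j)$ arrows between $i$ and $j$, each contributing $(\operatorname{lcm}(d_i,d_j)/d_i)\dim V_j$, in total $|b_{ij}|\dim V_j$. A linear map $F_i\to V_i$ is a morphism $S_i\to V$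 if and only if its image is killed by $V_i\to T_i^{\mathrm{out}}$. A linear map $V_i\to F_i$ is a morphism $V\to S_i$ if and only if it kills the image of $T_i^{\mathrm{in}}$, by naturality in $Y$.
\end{proof}

\subsection{Kac's theorem for the species}

The root system forgets the orientation of the arrows. The proof of the next proposition shows that the number of indecomposable representations of a given dimension forgets it too; this is why oriented cycles cause no difficulty here.

\begin{proposition}\label{prop:kac}
If $\alpha$ is the dimension vector of an indecomposable representation of the species of $B$ over $\mathbb F_q$, then $\alpha\in\Delta_+$.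
\end{proposition}

\begin{proof}
Allow every orientation of the edges, with the same fields and numbers of arrows. Lemma~\ref{lem:local} holds for each of them.

\emph{Independence of the orientation.} Isomorphism classes of dimension $\alpha$ are the orbits of $G=\prod_iGL_{\alpha_i}(F_i)$ on $\bigoplus_aX_a$, where $X_a=\operatorname{Hom}_L(V_i\otimes L,V_j\otimes L)$ for $a:i\to j$ and $L=L_{ij}$. Reversing $a$ replaces $X_a$ by $\operatorname{Hom}_L(V_j\otimes L,V_i\otimes L)$, which is the $\mathbb F_q$-dual $G$-module by the nondegenerate invariant pairing $(f,f')\mapsto\operatorname{tr}_{L/\mathbb F_q}\operatorname{tr}(ff')$. An element $\gamma\in G$ has fixed spaces of the same dimension on a finite-dimensional module and on its dual. By Burnside's lemma the number of orbits is the average over $\gamma\in G$ of $\prod_a|X_a^\gamma|$, so it does not depend on the orientation. Let $\iota(\alpha)$ be the number of indecomposable classes of dimension $\alpha$. By the Krull--Schmidt theorem, the number of all classes of dimension $\alpha$ is $\iota(\alpha)$ plus an expression in the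 $\iota(\gamma)$ with $0<\gamma<\alpha$. By induction $\iota(\alpha)$ does not depend on the orientation either.

\emph{Induction on $|\alpha|$.} Let $\iota(\alpha)>0$. The support of $\alpha$ is connected, since otherwise every representation of dimension $\alpha$ decomposes. If the support is $\{i\}$ then $\alpha=e_i$. If $\langle\alpha,\alpha_i^\vee\rangle\le0$ for all $i$ then $\alpha$ is a root by (R2). Otherwise the support has at least two elements and $\langle\alpha,\alpha_i^\vee\rangle>0$ for some $i$. Orient all edges at $i$ toward $i$, write $T_i=T_i^{\mathrm{in}}$, and let $V$ be indecomposable of dimension $\alpha$. The map $T_i\to V_i$ is surjective: as no arrow leaves $i$, a complement of its image would be a direct summand supported at $i$. Replace $V_i$ by $\ker(T_i\to V_i)$ with its inclusion into $T_i$. This is a representation $V'$ for the orientation reversed at $i$. A family $(f_j)_{j\ne i}$ commuting with the arrows away from $i$ extends to an endomorphism of $V$, and then uniquely, if and only if the induced map on $T_i$ preserves the kernel, and this is also the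 condition for it to extend, again uniquely, to an endomorphism of $V'$. So $\operatorname{End}V\cong\operatorname{End}V'$, and $V'$ is indecomposable. Its dimension at $i$ is $\sum_j|b_{ij}|\alpha_j-\alpha_i$, so $\dim V'=r_i(\alpha)$ and $|r_i(\alpha)|<|\alpha|$. By induction $r_i(\alpha)$ is a root, and so is $\alpha$ by (R1).
\end{proof}

\section{Weighted counts of representations}\label{sec:count}

In this section $v=\sqrt q$ and coefficients are real. A \emph{weight} is a real function $\omega$ on the isomorphism classes of simple representations with $\omega(S_i)=1$ for all $i$. We extend it by letting $\omega(E)$ be the product of its values on the Jordan--H\"older factors of $E$. Then $\omega(E)=\omega(U)\,\omega(E/U)$ for $U\subset E$, and this is the only property that the formulas below need. Put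
\[
w(E)=\frac{v^{\chi(\dim E,\dim E)}}{|\operatorname{Aut}E|}\,x^{\dim E},\qquad g_\omega=\sum_{[E]}\omega(E)\,w(E)\in1+\widehat A_+,
\]
the sum being over all isomorphism classes; there are finitely many in each dimension.

\subsection{Products count extensions}

For representations $E,V,V'$ let $F^E_{V,V'}$ be the number of subrepresentations $U\subset E$ with $U\cong V$ and $E/U\cong V'$.

\begin{lemma}\label{lem:mult}
We have $\omega(V)w(V)\cdot\omega(V')w(V')=\sum_{[E]}F^E_{V,V'}\,\omega(E)w(E)$. The product of three terms for $V,V',V''$ is $\sum_{[E]}\omega(E)w(E)$ times the number of filtrations $E_1\subset E_2\subset E$ with $E_1\cong V$, $E_2/E_1\cong V'$, $E/E_2\cong V''$.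
\end{lemma}

\begin{proof}
Fix $E$. There are $|\operatorname{Aut}V|\,|\operatorname{Aut}V'|\,F^E_{V,V'}$ pairs $(f,f')$ forming an exact sequence $0\to V\xrightarrow{f}E\xrightarrow{f'}V'\to0$. The group $\operatorname{Aut}E$ acts on them. The orbits are the classes in $\operatorname{Ext}^1(V',V)$ with middle term isomorphic to $E$, and the stabilizer of $(f,f')$ is $\{1+fhf':h\in\operatorname{Hom}(V',V)\}$, of order $|\operatorname{Hom}(V',V)|$. Summing over $[E]$ gives Riedtmann's formula
\[
\sum_{[E]}\frac{F^E_{V,V'}}{|\operatorname{Aut}E|}=\frac{|\operatorname{Ext}^1(V',V)|}{|\operatorname{Hom}(V',V)|\,|\operatorname{Aut}V|\,|\operatorname{Aut}V'|}=\frac{v^{-2\chi(\beta,\alpha)}}{|\operatorname{Aut}V|\,|\operatorname{Aut}V'|},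
\]
where $\alpha=\dim V$, $\beta=\dim V'$. By \eqref{eq:chi-s},
\[
\chi(\alpha+\beta,\alpha+\beta)-2\chi(\beta,\alpha)=\chi(\alpha,\alpha)+\chi(\beta,\beta)-s(\alpha,\beta),
\]
and the right side is the exponent of $v$ in $w(V)w(V')$. The second claim follows by applying the first one twice.
\end{proof}

\subsection{Wall elements count semistable representations}

Let $\theta\in N^*$ and write $\theta(E)=\theta(\dim E)$. We call $E$ \emph{$\theta$-semistable} if $\theta(E)=0$ and $\theta(U)\le0$ for all $U\subset E$, and \emph{$\theta$-stable} if moreover $E\ne0$ and $\theta(U)<0$ for $0\ne U\subsetneq E$. Quotients of a semistable $E$ have $\theta\ge0$. Direct summands of a semistable $E$ have $\theta=0$, since their values are $\le0$ and add up to $0$; so a stable representation is indecomposable.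

Let $\mathcal T_{>0}$ (resp.\ $\mathcal T_{\ge0}$) be the class of objects all of whose nonzero quotients have $\theta>0$ (resp.\ $\theta\ge0$), and let $\mathcal F_{<0}$ be the class of objects all of whose nonzero subobjects have $\theta<0$. The next lemma holds in every abelian category of finite length with a function $\theta$ additive on short exact sequences.

\begin{lemma}\label{lem:HN}
Every $E$ has a largest subobject $E_1$ in $\mathcal T_{>0}$, and $E_1\ne0$ if some subobject of $E$ has $\theta>0$. There is exactly one filtration $E_1\subset E_2\subset E$ with $E_1\in\mathcal T_{>0}$, $E_2/E_1$ semistable and $E/E_2\in\mathcal F_{<0}$.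
\end{lemma}

\begin{proof}
Both classes $\mathcal T$ are closed under quotients. They are closed under extensions: if $U\subset E$ and $E\to Y$ is a quotient, with $U'$ the image of $U$, then $\theta(Y)=\theta(U')+\theta(Y/U')$, where $U'$ is a quotient of $U$ and $Y/U'$ a quotient of $E/U$. A sum of two subobjects is a quotient of their direct sum, so $E$ has largest subobjects $E_1\subset E_2$ in $\mathcal T_{>0}\subset\mathcal T_{\ge0}$. By closure under extensions, $E/E_1$ has no nonzero subobject in $\mathcal T_{>0}$ and $E/E_2$ has none in $\mathcal T_{\ge0}$.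

If an object has a subobject with $\theta>0$, take a minimal one $U$; then $\theta(U/U')=\theta(U)-\theta(U')>0$ for $U'\subsetneq U$, so $0\ne U\in\mathcal T_{>0}$. In the same way a minimal nonzero subobject with $\theta\ge0$ lies in $\mathcal T_{\ge0}$. Hence all subobjects of $E/E_1$ have $\theta\le0$, and $E/E_2\in\mathcal F_{<0}$. The object $E_2/E_1$ lies in $\mathcal T_{\ge0}$, so $\theta(E_2/E_1)\ge0$, and it is semistable.

For uniqueness let $E'_1\subset E'_2\subset E$ be a filtration as in the statement. The image of $E_2$ in $E/E'_2$ is a quotient of $E_2$ and a subobject of $E/E'_2$, so it is $0$ and $E_2\subset E'_2$. Semistable objects lie in $\mathcal T_{\ge0}$, so $E'_2\in\mathcal T_{\ge0}$ and $E'_2=E_2$. The image of $E_1$ in $E_2/E'_1$ has $\theta>0$ if it is nonzero and $\theta\le0$ by semistability, so $E_1\subset E'_1$, and $E'_1\subset E_1$ by maximality.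
\end{proof}

By Lemmas~\ref{lem:mult} and~\ref{lem:HN}, $g_\omega=g_+g_0g_-$ where the factors are the sums of $\omega(E)w(E)$ over $\mathcal T_{>0}$, over the semistable $E$, and over $\mathcal F_{<0}$. This is the $\theta$-factorization, so
\begin{equation}\label{eq:wall-count}
W_{g_\omega}(\theta)=\sum_{[E]\ \theta\text{-semistable}}\omega(E)\,w(E).
\end{equation}

\begin{lemma}\label{lem:psi-count}
For every weight $\omega$, $\pi_i(g_\omega)=\sum_{r\ge0}w(S_i^r)=\Psi_{d_i}(x^{e_i})|_{v=\sqrt q}$.
\end{lemma}

\begin{proof}
There are no loops, so the representations supported at $i$ are the $S_i^r$, of weight $1$. Put $p=q^{-d_i}$. Then $|GL_r(F_i)|=p^{-r^2}\prod_{j=1}^r(1-p^j)$ and $v^{\chi(re_i,re_i)}=p^{-r^2/2}$, so $w(S_i^r)=\kappa_rx^{re_i}$ with $\kappa_r=p^{r^2/2}/\prod_{j=1}^r(1-p^j)$. These numbers satisfy $\kappa_0=1$ and $(1-p^r)\kappa_r=p^{r-1/2}\kappa_{r-1}$. By \eqref{eq:psi}, with $v^{-2d_i}=p$, the coefficients of $\Psi_{d_i}$ satisfy the same recursion.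
\end{proof}

\section{Existence of simple representations}\label{sec:simple}

By Lemma~\ref{lem:psi-count}, $g_\omega$ has the right attractor coefficients on the axes. To correct $a_\alpha(g_\omega)$ off the axes we need a simple representation of dimension $\alpha$. The following conditions exclude the evident obstructions.

\begin{definition}\label{def:adm}
A vector $\alpha\in N^+$ is \emph{admissible} if it is not a multiple of any $e_i$, its support $J$ is strongly connected for the arrows $i\to j$ with $b_{ij}>0$, and $\chi(e_i,\alpha)\le0$, $\chi(\alpha,e_i)\le0$ for all $i\in I$.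
\end{definition}

Here a directed graph is \emph{strongly connected} if every vertex can be reached from every other by an oriented path; equivalently, no nonempty proper set of vertices is closed under outgoing arrows. By \eqref{eq:chi-e} the inequalities say $\alpha_i\le\sum_j[b_{ij}]_+\alpha_j$ and $\alpha_i\le\sum_j[-b_{ij}]_+\alpha_j$. If $B$ is acyclic, no vector is admissible. We show that admissible vectors are dimensions of simple representations when $q$ is large: first for quivers over $K$, then for the species by base change.

\subsection{Quivers over an algebraically closed field}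

For a finite quiver $Q$ with vertex set $Q_0$ and $\alpha\in\mathbb Z_{\ge0}^{Q_0}$ let $\operatorname{Rep}(Q,\alpha)=\bigoplus_{i\to j}\operatorname{Hom}_K(K^{\alpha_i},K^{\alpha_j})$, an affine space and so an irreducible variety. For $0<\gamma<\alpha$ let $Z_\gamma$ be the set of representations that have a subrepresentation of dimension $\gamma$. It is closed: it is the projection of a closed subset of $\operatorname{Rep}(Q,\alpha)\times\prod_i\operatorname{Gr}(\gamma_i,\alpha_i)$, and Grassmannians are projective. The sequence \eqref{eq:ext} holds for $Q$, loops included, with all fields equal to $K$.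

\begin{lemma}\label{lem:simple}
Let $Q$ be a finite strongly connected quiver, loops and multiple arrows allowed, with at least one arrow. Assume that $Q$ is not an oriented cycle, where one vertex with one loop counts as an oriented cycle. Let $\alpha\in\mathbb Z_{>0}^{Q_0}$ satisfy
\[
\alpha_i\le\operatorname{out}_i:=\sum_{i\to j}\alpha_j,\qquad\alpha_i\le\operatorname{in}_i:=\sum_{j\to i}\alpha_j\qquad(i\in Q_0),
\]
the sums being over arrows. Then the simple representations form a nonempty open subset of $\operatorname{Rep}(Q,\alpha)$.
\end{lemma}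

The cycle must be excluded: for one loop and $\alpha=2$ an eigenvector spans a subrepresentation.

\begin{proof}
The complement of the simple locus is the finite union of the $Z_\gamma$, so only existence is to be shown. We use induction on $|Q_0|+|\alpha|$. If all $\alpha_i=1$, put $1$ on every arrow; a subrepresentation is a set of vertices closed under outgoing arrows, so this is simple. If $|Q_0|=1$ there are at least two loops; put a cyclic permutation matrix $P$ on one, the matrix unit $E_{11}$ on another and $0$ on the rest. The products $P^iE_{11}P^j$ are all the matrix units, so this is simple. Now let $|Q_0|\ge2$ and $a=\max_i\alpha_i\ge2$, and let $\Pi=\{i:\alpha_i=a\}$. We would like to lower $\alpha_i$ by one for some $i\in\Pi$. This can destroy an inequality only at a vertex $j\in\Pi$ whose single incoming or outgoing arrow joins it to $i$, and such an arrow can be contracted instead.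

\emph{Case A: there is $i\in\Pi$ such that no $j\in\Pi\setminus\{i\}$ has an arrow $i\to j$ as its only incoming arrow or an arrow $j\to i$ as its only outgoing arrow.} Put $\alpha'=\alpha-e_i$, which is positive at all vertices, and compute $\operatorname{in}'$, $\operatorname{out}'$ from $\alpha'$. If $i$ has no loop, then $\operatorname{in}'_i=\operatorname{in}_i\ge a$. If $i$ has a loop, then $\operatorname{in}'_i\ge(a-1)+1=a$, because some arrow into $i$ comes from another vertex. So $\operatorname{in}'_i>\alpha'_i$. Let $j\ne i$. If there is no arrow $i\to j$, then $\operatorname{in}'_j=\operatorname{in}_j$. If there is one and $j$ has a further incoming arrow, then $\operatorname{in}'_j\ge(a-1)+1\ge\alpha_j$. If an arrow $i\to j$ is the only arrow into $j$, then $j\notin\Pi$ and $\operatorname{in}'_j=a-1\ge\alpha_j$. Reversing all arrows gives the same statements for $\operatorname{out}'$.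

By induction there is a simple $S'$ of dimension $\alpha'$. Let $S_i$ be the representation of dimension $e_i$ with all loops zero. As $\alpha'\ne e_i$, there are no nonzero maps between $S'$ and $S_i$, and \eqref{eq:ext} gives $\dim\operatorname{Ext}^1(S',S_i)=\operatorname{in}'_i-\alpha'_i>0$ and $\dim\operatorname{Ext}^1(S_i,S')=\operatorname{out}'_i-\alpha'_i>0$. In a nonsplit extension of two simple objects the given subobject is the only proper nonzero one, since any other would split the sequence. So there are points of $\operatorname{Rep}(Q,\alpha)$ that lie in $Z_\gamma$ only for $\gamma=e_i$, and points that lie in $Z_\gamma$ only for $\gamma=\alpha'$. Hence no $Z_\gamma$ is the whole space, and by irreducibility neither is their union.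

\emph{Case B: there is no such $i$.} The hypotheses and the conclusion are invariant under passing to the opposite quiver and dual representations. So we may assume that there are $i\ne j$ in $\Pi$ such that $j$ has exactly one incoming arrow $b:i\to j$. In particular $j$ has no loop. Let $Q'$ be obtained by deleting $b$ and merging $i,j$ into one vertex $o$ of dimension $a$, and call the new dimension vector $\alpha'$. Then $\operatorname{in}_o=\operatorname{in}_i\ge a$ and $\operatorname{out}_o=\operatorname{out}_i-a+\operatorname{out}_j\ge\operatorname{out}_j\ge a$, and the sums at other vertices do not change. The quiver $Q'$ is strongly connected, and it has an arrow because some arrow leaves $j$. If $Q'$ were an oriented cycle, then $o$ would have one outgoing arrow, necessarily the one from $j$, and one incoming arrow; then every vertex of $Q$ would have one incoming and one outgoing arrow, and $Q$ would be an oriented cycle.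

By induction the simple locus of $\operatorname{Rep}(Q',\alpha')$ is nonempty and open. The condition that the arrows leaving $j$ have no common kernel in $V'_o$ is open, and nonempty since $\operatorname{out}_j\ge a$. By irreducibility there is a simple $V'$ satisfying it. Define $V$ on $Q$ by $V_i=V_j=V'_o$, $V_b=\operatorname{id}$, and the spaces and maps of $V'$ elsewhere. Let $U\subset V$ be a subrepresentation; then $U_i\subset U_j$. Put $U'_o=U_i$ and $U'_l=U_l$ for $l\ne i,j$. An arrow $c\ne b$ of $Q$, from $l$ to $l'$, has $l'\ne j$; the space of $U'$ at its source in $Q'$ is contained in $U_l$, and the space of $U'$ at its target is $U_{l'}$. So $U'$ is a subrepresentation of $V'$. If $U'=V'$ then $U=V$. If $U'=0$ then $U_l=0$ for $l\ne j$; as $j$ has no loop, all arrows leaving $j$ kill $U_j$, and $U_j=0$.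
\end{proof}

\subsection{Base change}

Let $J\subset I$, let $d_0$ be a common divisor of the $d_j$ $(j\in J)$, and put $F_0=\mathbb F_{q^{d_0}}$, $d'_j=d_j/d_0$. Let $\operatorname{Fr}$ be the automorphism $y\mapsto y^{|F_0|}$ of $K$. The $F_0$-embeddings $F_j\to K$ are the restrictions of the powers of $\operatorname{Fr}$, so they form a set $X_j\cong\mathbb Z/d'_j$. In the same way the $F_0$-embeddings of $L_{ij}$ form $\mathbb Z/\operatorname{lcm}(d'_i,d'_j)$, and restriction to $F_i$ is reduction modulo $d'_i$. Let $\tilde Q$ be the quiver with vertices $(j,\sigma)$, $j\in J$, $\sigma\in X_j$, and with an arrow $(i,\rho|_{F_i})\to(j,\rho|_{F_j})$ for each arrow $a:i\to j$ of the species with $i,j\in J$ and each embedding $\rho$ of $L_{ij}$. It does not depend on $q$, it has no loops, and the \emph{shift} $\sigma\mapsto\operatorname{Fr}\circ\sigma$, $\rho\mapsto\operatorname{Fr}\circ\rho$ is an automorphism of it. For $\alpha$ supported in $J$ put $\tilde\alpha_{(j,\sigma)}=\alpha_j$, and let $R_\alpha$ be the $F_0$-space of all representations of the species on the spaces $F_j^{\alpha_j}$.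

\begin{lemma}\label{lem:basechange}
\begin{itemize}
\item[(i)] There is a functor $V\mapsto V_K$ from representations supported in $J$ to $K$-representations of $\tilde Q$, taking dimension $\alpha$ to $\tilde\alpha$ and subrepresentations to subrepresentations, and given on $R_\alpha$ by the inclusion $R_\alpha\subset R_\alpha\otimes_{F_0}K$ followed by a $K$-linear isomorphism $R_\alpha\otimes_{F_0}K\cong\operatorname{Rep}(\tilde Q,\tilde\alpha)$.
\item[(ii)] For $i,j\in J$, each vertex $(i,\sigma)$ has $[b_{ij}]_+$ arrows to vertices over $j$ and $[-b_{ij}]_+$ arrows from vertices over $j$.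
\item[(iii)] There is an inclusion-preserving bijection $\Phi$ of the set of subrepresentations of $V_K$ that shifts dimension vectors, and every $\Phi$-fixed subrepresentation is $U_K$ for some $U\subset V$.
\item[(iv)] Let $f\ne0$ be a polynomial function on $\operatorname{Rep}(\tilde Q,\tilde\alpha)$ and $r=\dim_{F_0}R_\alpha\ge1$. Then $f$ vanishes at no more than $\deg f\cdot|F_0|^{r-1}$ points of $R_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $F_j\otimes_{F_0}K=\prod_{\sigma\in X_j}K$, we have $V_j\otimes_{F_0}K=\bigoplus_\sigma V_{j,\sigma}$, where $V_{j,\sigma}$ is the subspace on which $F_j$ acts through $\sigma$; it has dimension $\dim_{F_j}V_j$. For $L=L_{ij}$ the $\rho$-component of $(V_i\otimes_{F_i}L)\otimes_{F_0}K$ is $V_{i,\rho|F_i}$, so $\operatorname{Hom}_L(V_i\otimes L,V_j\otimes L)\otimes_{F_0}K=\bigoplus_\rho\operatorname{Hom}_K(V_{i,\rho|F_i},V_{j,\rho|F_j})$.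

(ii) Each $\sigma\in X_i$ has $\operatorname{lcm}(d_i,d_j)/d_i$ extensions $\rho$ to $L_{ij}$, and there are $|s_{ij}|/\operatorname{lcm}(d_i,d_j)$ arrows between $i$ and $j$. The product is $|b_{ij}|$.

(iii) The map $\Phi=1\otimes\operatorname{Fr}$ on $V_j\otimes_{F_0}K$ is a semilinear bijection that commutes with $F_j$, so it maps $V_{j,\sigma}$ onto $V_{j,\operatorname{Fr}\circ\sigma}$. On $(V_j\otimes L)\otimes_{F_0}K$ it commutes with the maps $V_a\otimes1$. So it permutes the subrepresentations. Let $Y$ be $\Phi$-fixed and $Y_j=\bigoplus_\sigma Y_{j,\sigma}$. With respect to an $F_0$-basis of $V_j$, the reduced echelon basis of $Y_j$ is unique, hence fixed by $\operatorname{Fr}$, hence has entries in $F_0$. So $Y_j=U_j\otimes_{F_0}K$ with $U_j=Y_j\cap V_j$, an $F_j$-subspace. The inclusion $V_a(U_i\otimes L)\subset U_j\otimes L$ holds after $\otimes_{F_0}K$, so it holds.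

(iv) In $F_0$-coordinates $y_1,\dots,y_r$ of $R_\alpha$, $f$ is a nonzero polynomial over $K$ of the same degree. Use induction on $r$; for $r=1$ this is the bound on the number of roots. Write $f=f_ey_r^e+\cdots$ with $f_e\ne0$ of degree $\le\deg f-e$ in $y_1,\dots,y_{r-1}$. At most $(\deg f-e)|F_0|^{r-2}\cdot|F_0|$ points have $f_e=0$, and at most $|F_0|^{r-1}\cdot e$ of the other points are zeros of $f$.
\end{proof}

\begin{proposition}\label{prop:simple}
If $\alpha$ is admissible, then for all large $m$ the species of $B$ over $\mathbb F_{\ell^m}$ has a simple representation of dimension $\alpha$.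
\end{proposition}

\begin{proof}
Let $J$ be the support of $\alpha$ and take $d_0=\gcd(d_j:j\in J)$; this choice makes $\tilde Q$ connected. By Lemma~\ref{lem:basechange}(ii) and admissibility, $\tilde\alpha$ satisfies the inequalities of Lemma~\ref{lem:simple}. As $|J|\ge2$ and $J$ is strongly connected, $\tilde Q$ has arrows.

\emph{$\tilde Q$ is connected.} Let $\Gamma$ be a connected component. By Lemma~\ref{lem:basechange}(ii) it meets every $X_j$. The integers $t$ such that the $t$-th power of the shift preserves $\Gamma$ form a subgroup of $\mathbb Z$. It contains each $d'_j$, since the $d'_j$-th power fixes $X_j$ pointwise, and $\gcd(d'_j)=1$. So $\Gamma$ is stable under the shift, which is transitive on each $X_j$, and $\Gamma=\tilde Q$.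

\emph{$\tilde Q$ is strongly connected.} Let $\Sigma\neq\emptyset$ be a set of vertices closed under outgoing arrows, and $u_j=|\Sigma\cap X_j|/d'_j$. Over an arrow $i\to j$ of the species lie $\lambda=\operatorname{lcm}(d'_i,d'_j)$ arrows of $\tilde Q$, of which $u_i\lambda$ start in $\Sigma$ and $u_j\lambda$ end in $\Sigma$. The former are among the latter, so $u_i\le u_j$. As $J$ is strongly connected, all $u_j$ are equal, so every arrow that ends in $\Sigma$ starts in $\Sigma$. Thus $\Sigma$ is a union of components, and it is everything.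

\emph{$\tilde Q$ is not an oriented cycle.} By Lemma~\ref{lem:simple} there is a polynomial $f\neq0$ on $\operatorname{Rep}(\tilde Q,\tilde\alpha)$, independent of $q$, that vanishes on the non-simple locus. By Lemma~\ref{lem:basechange}(iv), $f(V_K)\ne0$ for some $V\in R_\alpha$ as soon as $|F_0|>\deg f$. Then $V_K$ is simple, and so is $V$.

\emph{$\tilde Q$ is an oriented cycle.} Then $\sum_{j\in J}[b_{ij}]_+=\sum_{j\in J}[-b_{ij}]_+=1$ for all $i\in J$. So $J$ is an oriented cycle with $b_{ij}=1=-b_{ji}$ along its arrows; all $d_j$ equal $d_0$, all $F_j$ equal $F_0$, and $m_{ij}=1$. The inequalities say $\alpha_i\le\alpha_j$ for $i\to j$, so $\alpha$ has a constant value $\kappa$ on $J$. Here the finite field helps. Let $E/F_0$ be an extension of degree $\kappa$ and $\lambda$ a generator of the cyclic group $E^\times$, so that $E=F_0[\lambda]$. Put $V_j=E$ for $j\in J$, and let all maps be the identity except one, which is multiplication by $\lambda$. Number $J$ along the cycle so that a subrepresentation is a chain $U_1\subset\dots\subset U_r$ with $\lambda U_r\subset U_1$. Comparing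 dimensions, all $U_j$ equal one $\lambda$-stable subspace, which is an ideal of $E$. So $V$ is simple.
\end{proof}

\section{The element $g_B$ as a weighted count}\label{sec:realize}

The other half of the dichotomy is that nothing has to be corrected in the remaining degrees. The reason is a matter of signs: each obstruction to admissibility produces a subrepresentation or a quotient on which $\theta_\alpha$ has the destabilizing sign.

\begin{lemma}\label{lem:vanish}
Let $\alpha\in N^+$ be neither admissible nor a multiple of some $e_i$. Then $a_\alpha(g_\omega)=0$ for every $q$ and every weight $\omega$.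
\end{lemma}

\begin{proof}
Let $\Gamma$ be the finite set of $\gamma\in N^+$ with $|\gamma|\le|\alpha|$ not proportional to $\alpha$. Each $\gamma\in\Gamma$ cuts out a proper subspace of $\alpha^\perp$, so some $\eta\in\alpha^\perp$ is nonzero on all of $\Gamma$. For small $\lambda>0$ the point $\theta'=\theta_\alpha+\lambda\eta$ is nonzero on $\Gamma$ and satisfies the hypothesis of Lemma~\ref{lem:attr}(iii). Modulo heights $>|\alpha|$, $W_{g_\omega}(\theta')$ is supported in degrees proportional to $\alpha$. By \eqref{eq:wall-count} it suffices to show that no $V$ with $\dim V=\kappa\alpha$, $0<\kappa\le1$ rational, is $\theta'$-semistable; then $W_{g_\omega}(\theta')\equiv1$. Let $J$ be the support of $\alpha$.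

Suppose that $J$ is not strongly connected. Then $J=J_1\sqcup J_2$ with both parts nonempty and $J_2$ closed under outgoing arrows within $J$. Write $\alpha=\alpha^{(1)}+\alpha^{(2)}$ accordingly. The restriction of $V$ to $J_2$ is a subrepresentation of dimension $\kappa\alpha^{(2)}$, and $\theta_\alpha(\alpha^{(2)})=s(\alpha^{(1)},\alpha^{(2)})$ is a sum of terms $s_{ij}\alpha_i\alpha_j\ge0$. If there is an arrow from $J_1$ to $J_2$, this is positive, and so is $\theta'(\kappa\alpha^{(2)})$. If there is none, $V$ is the direct sum of its restrictions to $J_1$ and $J_2$, on which $\theta'\ne0$. In both cases $V$ is not semistable.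

Suppose now that $\chi(e_i,\alpha)>0$ or $\chi(\alpha,e_i)>0$ for some $i$. By \eqref{eq:chi-e} and Lemma~\ref{lem:local}, the first inequality gives $\dim V_i>\dim T_i^{\mathrm{out}}$, so $S_i$ is a subrepresentation of $V$; the second gives $\dim V_i>\dim T_i^{\mathrm{in}}$, so $S_i$ is a quotient. By \eqref{eq:chi-s}, $\theta_\alpha(e_i)=\chi(e_i,\alpha)-\chi(\alpha,e_i)$. If only the first inequality holds, then $\theta'(e_i)>0$ on a subrepresentation. If only the second holds, then $\theta'(e_i)<0$ on a quotient. If both hold, semistability would force $\theta'(e_i)=0$, but $e_i\in\Gamma$.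
\end{proof}

\begin{proposition}\label{prop:realize}
Let $H\ge1$. For all large $m$ there is a weight $\omega$ for $q=\ell^m$ such that $g_\omega\equiv g_B|_{v=\sqrt q}$ modulo heights $>H$. If $B$ is acyclic, then the $S_i$ are the only simple representations, so $\omega=1$, and $g_\omega=g_B|_{v=\sqrt q}$ for every $q=\ell^m$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:attr}(i) it suffices to achieve $a_\alpha(g_\omega)=a_\alpha(g_B)|_{v=\sqrt q}$ for $|\alpha|\le H$. For $\alpha=re_i$ this holds by Lemma~\ref{lem:psi-count}, and for the $\alpha$ of Lemma~\ref{lem:vanish} both sides are $0$, whatever $\omega$ is. Let $m$ be so large that Proposition~\ref{prop:simple} applies to the finitely many admissible $\alpha$ with $|\alpha|\le H$. Put $\omega=0$ on the simple representations other than the $S_i$ whose dimension is not among these $\alpha$. For admissible $\alpha$ with $|\alpha|\le H$ proceed by induction on the height. A simple representation of dimension $\alpha$ is $\theta_\alpha$-semistable, and a non-simple one has Jordan--H\"older factors of smaller height. So \eqref{eq:wall-count}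 gives
\[
a_\alpha(g_\omega)=v^{\chi(\alpha,\alpha)}\sum_{[S]\text{ simple},\ \dim S=\alpha}\frac{\omega(S)}{|\operatorname{Aut}S|}+(\text{terms involving only simples of height}<|\alpha|).
\]
The sum is not empty, so we can choose the $\omega(S)$ to make $a_\alpha(g_\omega)=0$.

If $B$ is acyclic, no $\alpha$ is admissible and no condition on $m$ or $H$ is used. A nonzero representation contains $S_i$ for a vertex $i$ of its support with no arrow to another vertex of the support, so the $S_i$ are the only simples.
\end{proof}

The size of $q$ enters only through Proposition~\ref{prop:simple}. It is harmless, since statements about coefficients in $\Lambda$ can be tested at infinitely many values $v=\ell^{m/2}$. We draw two consequences: the first leads to the main theorems, the second makes mutation of $g_B$ possible.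

\begin{corollary}\label{cor:semistable}
If $(W_B(\theta))_\beta\ne0$ for some $\beta\in N^+$, then for all large $m$ there is a $\theta$-semistable representation of dimension $\beta$ over $\mathbb F_{\ell^m}$.
\end{corollary}

\begin{proof}
The coefficient is nonzero at $v=\ell^{m/2}$ for all large $m$. By Proposition~\ref{prop:realize} with $H=|\beta|$ it then equals $(W_{g_\omega}(\theta))_\beta$, and the sum \eqref{eq:wall-count} in degree $\beta$ is not empty.
\end{proof}

For $k\in I$ define submonoids of $N^\oplus$ by
\[
C_\pm=\Bigl\{\beta\in N^\oplus:\ \beta_k\le\sum_j[\pm b_{kj}]_+\beta_j\Bigr\}.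
\]

\begin{corollary}\label{cor:support}
Let $\Psi=\Psi_{d_k}(x^{e_k})$ and define $h,h'$ by $g_B=\Psi h=h'\Psi$. Then $h$ is supported in $C_+$ and $h'$ in $C_-$.
\end{corollary}

\begin{proof}
Let $E$ be a representation and $E^0\subset E$ the subrepresentation supported at $k$ given by $\ker(E_k\to T_k^{\mathrm{out}})$. By Lemma~\ref{lem:local}, $\operatorname{Hom}(S_k,E/E^0)=0$. Every $U\subset E$ supported at $k$ lies in $E^0$, and $\operatorname{Hom}(S_k,E/U)\ne0$ if $U\ne E^0$, because $E^0/U\subset E/U$. So $E^0$ is the only subobject supported at $k$ whose quotient receives no nonzero map from $S_k$. Lemmas~\ref{lem:mult} and~\ref{lem:psi-count} give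
\[
g_\omega=\Psi|_{v=\sqrt q}\cdot\sum_{\operatorname{Hom}(S_k,E)=0}\omega(E)w(E),
\]
and the $E$ in the sum have $E_k\hookrightarrow T_k^{\mathrm{out}}$, that is, $\dim E\in C_+$. By Proposition~\ref{prop:realize}, for $\beta\notin C_+$ the coefficient $(h)_\beta\in\Lambda$ vanishes at $v=\ell^{m/2}$ for all large $m$, so it is zero.

For $h'$ let $E^1\subset E$ agree with $E$ away from $k$ and be the image of $T_k^{\mathrm{in}}$ at $k$. Every $U\subset E$ with $E/U$ supported at $k$ contains $E^1$, and $\operatorname{Hom}(U,S_k)=0$ if and only if $U=E^1$. So $g_\omega$ is the sum of $\omega(E)w(E)$ over the $E$ with $T_k^{\mathrm{in}}\to E_k$ surjective, times $\Psi|_{v=\sqrt q}$, and these $E$ have $\dim E\in C_-$.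
\end{proof}

\section{Mutation of $g_B$}\label{sec:mutation}

Fix $k\in I$ and let $B'=\mu_k(B)$. From now on no representations appear until Section~\ref{sec:proofs}; their only trace is Corollary~\ref{cor:support}.

\subsection{The lattice maps}

Let $N'$ be the lattice with basis $e'_i$ and the bilinear form $s'$ with matrix $DB'$. Rule \eqref{eq:cmut} suggests two isomorphisms $\varphi_\pm:N'\to N$,
\[
\varphi_\pm(e'_k)=-e_k,\qquad\varphi_\pm(e'_j)=e_j+[\pm b_{kj}]_+e_k\quad(j\ne k).
\]
Put $b_k(\beta)=\sum_jb_{kj}\beta_j$, so that $s(e_k,\beta)=d_kb_k(\beta)$ and $b_k(e_k)=0$. Let $\tau(\beta)=\beta-b_k(\beta)e_k$; then $\tau(e_k)=e_k$ and $\tau^{-1}(\beta)=\beta+b_k(\beta)e_k$.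

\begin{lemma}\label{lem:lattice}
We have $\varphi_-=\tau\varphi_+$, the map $\tau$ preserves $s$, and $s(\varphi_\pm\alpha',\varphi_\pm\beta')=s'(\alpha',\beta')$. In particular $DB'$ is skew-symmetric. Moreover $\varphi_\pm(N'^\oplus)$ is the set of $\beta$ with $\beta_j\ge0$ for $j\ne k$ and $\beta_k\le\sum_j[\pm b_{kj}]_+\beta_j$, so that $C_\pm=N^\oplus\cap\varphi_\pm(N'^\oplus)$.
\end{lemma}

\begin{proof}
The first claim is $[b]_+-b=[-b]_+$. Next, $s(\tau\alpha,\tau\beta)=s(\alpha,\beta)+d_kb_k(\alpha)b_k(\beta)-d_kb_k(\alpha)b_k(\beta)$. So the third claim needs a check for $\varphi_+$ only. For $i,j\ne k$, using $d_k[b_{ki}]_+=d_i[-b_{ik}]_+$,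
\[
s(\varphi_+e'_i,\varphi_+e'_j)=d_i\bigl(b_{ij}+b_{ik}[b_{kj}]_++[-b_{ik}]_+b_{kj}\bigr)=d_ib'_{ij},
\]
where the last step substitutes $b=[b]_+-[-b]_+$ for $b_{ik}$ and $b_{kj}$ and cancels $[-b_{ik}]_+[b_{kj}]_+$. Also $s(\varphi_+e'_k,\varphi_+e'_j)=-s_{kj}=d_kb'_{kj}$ and $s(\varphi_+e'_j,\varphi_+e'_k)=-s_{jk}=d_jb'_{jk}$. Finally $\beta=\varphi_\pm(\beta')$ means $\beta'_j=\beta_j$ for $j\ne k$ and $\beta'_k=\sum_j[\pm b_{kj}]_+\beta_j-\beta_k$.
\end{proof}

Thus the same $D$ serves for all mutations of $B$, and $g_{B'}$ is defined in the completed algebra $\widehat A'$ of $N'$. Let $\widehat A_{(\pm)}=\prod_{\beta\in\varphi_\pm(N'^\oplus)}\Lambda x^\beta$, so that $x^{\beta'}\mapsto x^{\varphi_\pm\beta'}$ is an algebra isomorphism $\varphi_\pm:\widehat A'\to\widehat A_{(\pm)}$. Elements supported in $C_\pm$ form a common subalgebra of $\widehat A$ and $\widehat A_{(\pm)}$. Put $z=x^{e_k}$, $\Psi=\Psi_{d_k}(z)\in\widehat A$ and $\Psi'=\Psi_{d_k}(z^{-1})\in\widehat A_{(\pm)}$.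

The simple root $e'_k$ corresponds to $-e_k$. So the natural candidate for $g_{B'}$ is obtained by removing the factor $\Psi$ on one side of $g_B$ and attaching $\Psi'$ on the other. By Corollary~\ref{cor:support} this makes sense in two ways, $h\Psi'\in\widehat A_{(+)}$ and $\Psi'h'\in\widehat A_{(-)}$. The first is adapted to the half-space $\theta(e_k)>0$ and the second to $\theta(e_k)<0$, and we must show that they agree.

\subsection{The two candidates agree}

Write $\beta=\nu+\beta_ke_k$ with $\nu_k=0$, and call $\nu$ the \emph{transverse part} of $\beta$; note $b_k(\beta)=b_k(\nu)$. Consider formal sums $\sum_\nu x^\nu f_\nu$ over all $\nu\in N^\oplus$ with $\nu_k=0$. Put $p=v^{-2d_k}$, $p^{1/2}=v^{-d_k}$. From the product rule,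
\begin{equation}\label{eq:zcomm}
f(z)\,x^\beta=x^\beta f(p^{\,b}z),\qquad x^\beta z^b=p^{-b^2/2}x^{\tau^{-1}\beta}\qquad(b=b_k(\beta)).
\end{equation}
So the sums with all $f_\nu\in\Lambda((z))$ form a ring $\mathcal R_0$, and those with all $f_\nu\in\Lambda((z^{-1}))$ form a ring $\mathcal R_\infty$. We have $\widehat A\subset\mathcal R_0$, and $\widehat A_{(\pm)}\subset\mathcal R_\infty$ because $\beta_k$ is bounded above on $\varphi_\pm(N'^\oplus)$ for a fixed transverse part. The map $x^\beta\mapsto x^{\tau\beta}$ is an automorphism $\tau$ of $\mathcal R_\infty$ that fixes $z$. For $h$ and $h'$ all $f_\nu$ are polynomials, by Corollary~\ref{cor:support}, so they lie in both rings.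

\begin{lemma}\label{lem:conj}
In $\mathcal R_\infty$ we have $\tau(h\Psi')=\Psi'h'$.
\end{lemma}

\begin{proof}
For $b\in\mathbb Z$ define the rational function
\[
R_b(z)=\prod_{0\le r<b}(1+p^{r+1/2}z)^{-1}\quad(b\ge0),\qquad R_b(z)=\prod_{b\le r<0}(1+p^{r+1/2}z)\quad(b<0).
\]
Iterating \eqref{eq:psi} gives $\Psi_{d_k}(p^bz)/\Psi_{d_k}(z)=R_b(z)$, expanded in powers of $z$. With $b=b_k(\nu)$, \eqref{eq:zcomm} gives
\[
\Psi x^\nu\Psi^{-1}=x^\nu R_b(z)\ \text{ in }\mathcal R_0,\qquad\Psi'^{-1}x^\nu\Psi'=x^\nu R_{-b}(z^{-1})^{-1}\ \text{ in }\mathcal R_\infty .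
\]
Use $1+p^{-r-1/2}z^{-1}=p^{-r-1/2}z^{-1}(1+p^{r+1/2}z)$ on each factor of $R_{-b}(z^{-1})^{-1}$. For $b\ge0$ the factors are $(1+p^{-r-1/2}z^{-1})^{-1}$ with $0\le r<b$, and $\sum(r+\frac12)=b^2/2$. For $b<0$ they are $1+p^{-r-1/2}z^{-1}$ with $b\le r<0$, and $\sum(-r-\frac12)=b^2/2$. In both cases $R_{-b}(z^{-1})^{-1}=p^{b^2/2}z^bR_b(z)$. By \eqref{eq:zcomm},
\[
\Psi'^{-1}x^\nu\Psi'=x^{\tau^{-1}\nu}R_b(z),\quad\text{expanded in powers of }z^{-1}.
\]
So the two conjugations are given, up to $\tau$, by the expansions of one rational function at $0$ and at $\infty$. Let $x^\nu P(z)$ be the part of $h$ with transverse part $\nu$, with $P$ a polynomial. The corresponding part of $h'=\Psi h\Psi^{-1}$ is $x^\nu P(z)R_b(z)$ expanded at $0$, and this expansion is a polynomial. Hence the rational function $PR_b$ is that polynomial, and its expansion at $\infty$ is the same. Therefore $\Psi'^{-1}h\Psi'=\tau^{-1}(h')$, that is, $h\Psi'=\Psi'\tau^{-1}(h')$. Apply $\tau$, which fixes $\Psi'$.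
\end{proof}

\subsection{Wall elements under mutation}

\begin{proposition}\label{prop:mutation}
We have $\varphi_+(g_{B'})=h\Psi'$ and $\varphi_-(g_{B'})=\Psi'h'$. For $\theta\in N^*$:
\begin{itemize}
\item[(i)] if $\theta(e_k)\neq0$ has sign $\varepsilon$, then $\varphi_\varepsilon\bigl(W_{B'}(\theta\circ\varphi_\varepsilon)\bigr)=W_B(\theta)$;
\item[(ii)] if $\theta(e_k)=0$, then $W_B(\theta)=\Psi h_0$ and $\varphi_+\bigl(W_{B'}(\theta\circ\varphi_+)\bigr)=h_0\Psi'$, where $h_0=W_h(\theta)$ is supported in $C_+$.
\end{itemize}
\end{proposition}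

\begin{proof}
Put $g'=\varphi_+^{-1}(h\Psi')\in1+\widehat A'_+$. By Lemmas~\ref{lem:lattice} and~\ref{lem:conj}, $\varphi_-(g')=\tau(h\Psi')=\Psi'h'$. We prove (i) and (ii) with $g'$ in place of $g_{B'}$, and then use them to show $g'=g_{B'}$.

Let $g_B=g_+g_0g_-$ be the $\theta$-factorization. If $\theta(e_k)>0$, then $h=(\Psi^{-1}g_+)\,g_0\,g_-$ is the $\theta$-factorization of $h$. Its factors are supported in $C_+$ by Lemma~\ref{lem:fact}, and $\varphi_+(g')=(\Psi^{-1}g_+)\,g_0\,(g_-\Psi')$ in $\widehat A_{(+)}$, with $\Psi'-1$ supported where $\theta<0$. If $\theta(e_k)<0$, then $h'=g_+g_0(g_-\Psi^{-1})$ is the $\theta$-factorization of $h'$, with factors supported in $C_-$, and $\varphi_-(g')=(\Psi'g_+)\,g_0\,(g_-\Psi^{-1})$ in $\widehat A_{(-)}$, with $\Psi'-1$ supported where $\theta>0$. If $\theta(e_k)=0$ and $h=h_+h_0h_-$, then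
\[
g_B=(\Psi h_+\Psi^{-1})(\Psi h_0)\,h_-,\qquad\varphi_+(g')=h_+(h_0\Psi')(\Psi'^{-1}h_-\Psi'),
\]
and multiplication by powers of $z$ does not change the value of $\theta$ on degrees. In each case $\varphi_\pm^{-1}$ turns the product into the $(\theta\circ\varphi_\pm)$-factorization of $g'$, and the middle factors are as claimed.

Now we compute $a_{\alpha'}(g')$ and apply Lemma~\ref{lem:attr}(i). Since $C_+\cap\mathbb Ze_k=\{0\}$, the projection $\pi_k$ of $\widehat A'$ sends $\varphi_+^{-1}(h)$ to $1$ and $g'$ to $\Psi_{d_k}(x^{e'_k})$. So $a_{re'_k}(g')$ is correct. Let $\alpha'\in N'^+$ not be a multiple of $e'_k$. Put $\alpha_\pm=\varphi_\pm(\alpha')$, which has nonzero transverse part, and $\theta_\pm=s(\alpha_\pm,\cdot)$. By Lemma~\ref{lem:lattice}, $\theta_\pm\circ\varphi_\pm=s'(\alpha',\cdot)$ is the attractor point of $\alpha'$, and $\xi:=\theta_\pm(e_k)=-s'(\alpha',e'_k)$ is the same for both signs. Let $\varepsilon$ be the sign of $\xi$, and $\varepsilon=+$ if $\xi=0$. We claim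
\begin{equation}\label{eq:attr-mut}
a_{\alpha'}(g')=\bigl(\log W_B(\theta_\varepsilon)\bigr)_{\alpha_\varepsilon},
\end{equation}
where the right side is $a_{\alpha_\varepsilon}(g_B)$ if $\alpha_\varepsilon\in N^+$ and $0$ otherwise. For $\xi\ne0$ this is (i). For $\xi=0$, part (ii) and Lemma~\ref{lem:attr}(ii) in $\widehat A_{(+)}$ give $a_{\alpha'}(g')=(\log h_0\Psi')_{\alpha_+}=(\log h_0)_{\alpha_+}$, since $\log\Psi'$ has no term with nonzero transverse part. This is $0$ if $\alpha_+\notin N^+$, and otherwise it equals $(\log\Psi h_0)_{\alpha_+}$ by Lemma~\ref{lem:attr}(ii) in $\widehat A$.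

It remains to see that for $i\ne k$ and $r\ge1$ we have $\alpha'=re'_i$ if and only if $\alpha_\varepsilon=re_i$. Under either assumption $\alpha_\varepsilon-re_i\in\mathbb Ze_k$, so $\xi=rs(e_i,e_k)=-rd_kb_{ki}$. Hence $\varepsilon b_{ki}\le0$ and $\varphi_\varepsilon(e'_i)=e_i$, which gives the equivalence. By \eqref{eq:attr-mut}, $a_{re'_i}(g')=a_{re_i}(g_B)$, and $a_{\alpha'}(g')=0$ if $\alpha'$ is off the axes. So $g'=g_{B'}$.
\end{proof}

\section{The $c$-vectors are normal to walls}\label{sec:walls}

For a sign-coherent vector $c$ let $|c|\in N^+$ be the one of $\pm c$ that lies in $N^+$.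

\begin{proposition}\label{prop:walls}
For every $B$ and every seed $t$, the vectors $c_{j;t}$ $(j\in I)$ form a $\mathbb Z$-basis of $N$, each is sign-coherent, $s(c_{i;t},c_{j;t})=d_ib^t_{ij}$, and
\begin{itemize}
\item[(I)] $W_B(\theta)=1$ if $\theta(c_{j;t})<0$ for all $j$;
\item[(II)] $W_B(\theta)=\Psi_{d_j}(x^{|c_{j;t}|})$ if $\theta(c_{j;t})=0$ and $\theta(c_{l;t})<0$ for all $l\ne j$.
\end{itemize}
\end{proposition}

The definition of $c$-vectors builds a seed by appending mutations at the end, whereas Proposition~\ref{prop:mutation} changes the initial matrix, that is, removes the first mutation. So we use induction for all $B$ at once, transport the $c$-vectors of $B'$ to $N$ by $\varphi_+$ or $\varphi_-$, and check that the transported vectors obey the rule \eqref{eq:cmut}. Which map to use is decided by (I): it forces the cone of a seed to lie on one side of the hyperplane $e_k'^\perp$.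

\begin{proof}
Induction on the length $r$ of $t$, for all $B$. Let $r=0$, so $c_j=e_j$. In (I) no degree in $N^+$ has $\theta=0$. In (II) only the multiples of $e_j$ do, so $W_B(\theta)=\pi_j(W_B(\theta))=\pi_j(g_B)=\Psi_{d_j}(x^{e_j})$ by \eqref{eq:pi}.

Let $t=(k_1,\dots,k_r)$ with $r\ge1$, $k=k_1$, $B'=\mu_k(B)$. For $1\le u\le r$ let $c_{j;u}\in N$ be the $c$-vectors of $B$ at $(k_1,\dots,k_u)$ and $c'_{j;u}\in N'$ those of $B'$ at $(k_2,\dots,k_u)$. Both seeds have the same top half $B_u=(b^u_{ij})$. The proposition holds for the $c'_{j;u}$.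

\emph{The sign $\varepsilon(u)$.} Fix $u$, and let $\sigma_u$ be the open cone of $\theta'\in N'^*$ with $\theta'(c'_{j;u})<0$ for all $j$. If $\theta'(e'_k)=0$, then $\pi_k(W_{B'}(\theta'))=\Psi_{d_k}(x^{e'_k})\ne1$ by \eqref{eq:pi}, so $\theta'\notin\sigma_u$ by (I). Hence $-\theta'(e'_k)$ has a constant sign $\varepsilon=\varepsilon(u)$ on $\sigma_u$. Write $e'_k=\sum_ln_lc'_{l;u}$ with $n_l\in\mathbb Z$. On $\sigma_u$ the numbers $-\theta'(c'_{l;u})$ are arbitrary positive reals, so $\varepsilon n_l\ge0$ for all $l$. Let $\sigma_u^j$ be the open facet given by $\theta'(c'_{j;u})=0$ and $\theta'(c'_{l;u})<0$ for $l\ne j$. On it $-\theta'(e'_k)=\sum_{l\ne j}n_l\cdot(-\theta'(c'_{l;u}))$. So exactly one of the following holds: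
\begin{itemize}
\item[(A)] some $n_l$ with $l\ne j$ is nonzero, and $-\theta'(e'_k)$ has sign $\varepsilon$ on all of $\sigma_u^j$;
\item[(B)] $e'_k=n_jc'_{j;u}$, hence $c'_{j;u}=\varepsilon e'_k$ as $e'_k$ is primitive, and $\theta'(e'_k)=0$ on $\sigma_u^j$.
\end{itemize}
Put $\bar c_{j;u}=\varphi_{\varepsilon(u)}(c'_{j;u})$.

\emph{Step 1: the $\bar c_{j;u}$ have all the asserted properties for $B$ and $B_u$; in case \textup{(A)} $\bar c_{j;u}$ has the sign of $c'_{j;u}$, and in case \textup{(B)} $\bar c_{j;u}=-\varepsilon e_k$ and $d_j=d_k$.} We drop the index $u$. The $\bar c_j$ form a basis with $s(\bar c_i,\bar c_j)=s'(c'_i,c'_j)=d_ib^u_{ij}$ by Lemma~\ref{lem:lattice}. For $\theta\in N^*$ put $\theta'=\theta\circ\varphi_\varepsilon$; then $\theta(\bar c_j)=\theta'(c'_j)$ and $\theta(e_k)=-\theta'(e'_k)$. In (I), $\theta'\in\sigma_u$, so $\theta(e_k)$ has sign $\varepsilon$ and $W_B(\theta)=\varphi_\varepsilon(1)=1$ by Proposition~\ref{prop:mutation}(i). In (II), $\theta'\in\sigma_u^j$, and this set is not empty. In case (A), Proposition~\ref{prop:mutation}(i) gives $W_B(\theta)=\Psi_{d_j}(x^{\varphi_\varepsilon|c'_j|})$.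 The left side is supported in $N^\oplus$ and the linear coefficient of $\Psi_{d_j}$ is nonzero, so $\varphi_\varepsilon|c'_j|\in N^+$. Thus $\bar c_j$ is sign-coherent of the same sign as $c'_j$, with $|\bar c_j|=\varphi_\varepsilon|c'_j|$. In case (B), $\bar c_j=-\varepsilon e_k$ and $\theta(e_k)=0$, so $\theta\circ\varphi_+=\theta\circ\varphi_-=\theta'$. Proposition~\ref{prop:mutation}(ii) gives $h_0\Psi'=\varphi_+(\Psi_{d_j}(x^{e'_k}))=\Psi_{d_j}(z^{-1})$. As $h_0$ is supported in $C_+$, its part with zero transverse part is $1$. Comparing these parts gives $\Psi_{d_k}(z^{-1})=\Psi_{d_j}(z^{-1})$, and the linear coefficients give $d_j=d_k$. Then $h_0=1$ and $W_B(\theta)=\Psi=\Psi_{d_j}(x^{|\bar c_j|})$.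

\emph{Step 2: $\bar c_{j;u}=c_{j;u}$ for $1\le u\le r$.} For $u=1$ we have $c'_{j;1}=e'_j$, so $\varepsilon(1)=+$, and $\bar c_{j;1}=\varphi_+(e'_j)=c_{j;1}$ by \eqref{eq:cmut}. Suppose the claim holds for $u<r$. Put $l=k_{u+1}$, $\varepsilon=\varepsilon(u)$ and $b_{lj}=b^u_{lj}$. By Step~1, $c_{l;u}$ is sign-coherent, so it suffices to show that the $\bar c_{j;u+1}$ arise from the $\bar c_{j;u}$ by \eqref{eq:cmut}. Rule \eqref{eq:cmut} for the $c'$ shows $\sigma_u^l=\sigma_{u+1}^l$.

Suppose (A) holds for $(u,l)$. Then $\theta'(e'_k)$ is nonzero on the common facet, so (A) holds for $(u+1,l)$ and $\varepsilon(u+1)=\varepsilon$. The vectors $\bar c_{l;u}$ and $c'_{l;u}$ have the same sign, so the linear map $\varphi_\varepsilon$ carries \eqref{eq:cmut} for $c'$ to \eqref{eq:cmut} for $\bar c$.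

Suppose (B) holds for $(u,l)$. Then $c'_{l;u}=\varepsilon e'_k$, $\bar c_{l;u}=-\varepsilon e_k$ has sign $-\varepsilon$, and $d_l=d_k$. Also (B) holds for $(u+1,l)$, and $c'_{l;u+1}=-\varepsilon e'_k$ gives $\varepsilon(u+1)=-\varepsilon$. So $\bar c_{l;u+1}=\varphi_{-\varepsilon}(-\varepsilon e'_k)=\varepsilon e_k=-\bar c_{l;u}$. For $j\ne l$ we have $c'_{j;u+1}=c'_{j;u}+[\varepsilon b_{lj}]_+\varepsilon e'_k$, and $\varphi_{-\varepsilon}=\tau^{\varepsilon}\varphi_\varepsilon$ with $\tau^\varepsilon(\beta)=\beta-\varepsilon b_k(\beta)e_k$. Hence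
\[
\bar c_{j;u+1}=\bar c_{j;u}-\varepsilon\,b_k(\bar c_{j;u})\,e_k-\varepsilon[\varepsilon b_{lj}]_+e_k .
\]
Now $d_kb_k(\bar c_{j;u})=s(e_k,\bar c_{j;u})=-\varepsilon s(\bar c_{l;u},\bar c_{j;u})=-\varepsilon d_lb_{lj}$, so $b_k(\bar c_{j;u})=-\varepsilon b_{lj}$. The coefficient of $e_k$ added above is therefore $b_{lj}-\varepsilon[\varepsilon b_{lj}]_+=\varepsilon\bigl(\varepsilon b_{lj}-[\varepsilon b_{lj}]_+\bigr)=-\varepsilon[-\varepsilon b_{lj}]_+$, and
\[
\bar c_{j;u+1}=\bar c_{j;u}+[-\varepsilon b_{lj}]_+\,\bar c_{l;u}.
\]
This is \eqref{eq:cmut} for the sign $-\varepsilon$ of $\bar c_{l;u}$. The change from $\varphi_\varepsilon$ to $\varphi_{-\varepsilon}$ compensates the change of sign.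

Steps 1 and 2 for $u=r$ give the proposition for $t$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]
Let $c=c_{j;t}$. By Proposition~\ref{prop:walls}, $c$ is sign-coherent and part of a basis, so $\beta=|c|\in N^+$ is primitive. The conditions $\theta(c_{l;t})<0$ $(l\ne j)$ define a nonempty open subset of $\beta^\perp$. No $\gamma$ with $0<\gamma<\beta$ is proportional to $\beta$, so each such $\gamma$ cuts out a proper subspace of $\beta^\perp$. Choose $\theta$ in the open subset with $\theta(\gamma)\ne0$ for all $0<\gamma<\beta$. By Proposition~\ref{prop:walls}(II),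
\begin{equation}\label{eq:coef}
(W_B(\theta))_\beta=(v^{d_j}-v^{-d_j})^{-1}\ne0 .
\end{equation}
By Corollary~\ref{cor:semistable}, for all large $m$ there is a $\theta$-semistable $V$ of dimension $\beta$ over $\mathbb F_{\ell^m}$. By the choice of $\theta$, $V$ is $\theta$-stable, hence indecomposable. By Proposition~\ref{prop:kac}, $\beta$ is a root, and so is $c=\pm\beta$ by (R1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
The element $W_B(\theta)$ is supported in the multiples of $\beta_0$, so $(W_B(\theta))_{\kappa\beta_0}\ne0$ for some $\kappa\ge1$. By Corollary~\ref{cor:semistable} there is a $\theta$-semistable $V$ of dimension $\kappa\beta_0$. An indecomposable summand of $V$ has $\theta=0$, so its dimension is $j\beta_0$ with $j\ge1$, and $j\beta_0$ is a root by Proposition~\ref{prop:kac}. The Weyl group acts by automorphisms of $N$, so real roots are primitive. Thus $j=1$ if $j\beta_0$ is real. If $j\beta_0$ is imaginary, then $\beta_0$ is an imaginary root by (R3).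
\end{proof}

For acyclic $B$ there are no weights, so \eqref{eq:coef} is an exact point count. Comparing it with the density of the semistable locus determines $\chi(\beta,\beta)$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $\beta=|c_{j;t}|$ and $\theta$ be as in the proof of Theorem~\ref{thm:main}; they do not depend on $q$. Put $d=d_j$ and $\chi=\chi(\beta,\beta)$. Use Lemma~\ref{lem:basechange} with $J=I$ and $d_0=1$. Let $R=R_\beta$, $r=\dim_{\mathbb F_q}R=\sum_{s_{il}>0}s_{il}\beta_i\beta_l$, $G=\prod_iGL_{\beta_i}(F_i)$, and let $\mathcal N_q$ be the number of $\theta$-semistable points of $R$. The orbit of $V\in R$ has $|G|/|\operatorname{Aut}V|$ points. So Proposition~\ref{prop:realize}, \eqref{eq:wall-count} and \eqref{eq:coef} give, for every $q=\ell^m$,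
\[
q^{\chi/2}\,\mathcal N_q/|G|=(q^{d/2}-q^{-d/2})^{-1}.
\]
As $m\to\infty$, $|G|\sim q^{\sum_id_i\beta_i^2}=q^{r+\chi}$, so $\mathcal N_q/q^r\sim q^{(\chi-d)/2}$. We show that $\mathcal N_q/q^r\to1$.

Define $\tilde\theta$ on the vertices of $\tilde Q$ by $\tilde\theta_{(i,\sigma)}=\theta(e_i)/d_i$. It is invariant under the shift, and $\tilde\theta(U_K)=\theta(U)$ since $|X_i|=d_i$. We claim that $V\in R$ is $\theta$-semistable if and only if $V_K$ is $\tilde\theta$-semistable. If $U\subset V$ has $\theta(U)>0$, then $U_K\subset V_K$ has $\tilde\theta>0$. Conversely let $V_K$ have a subrepresentation with $\tilde\theta>0$. By Lemma~\ref{lem:HN} its largest subobject $Y$ in $\mathcal T_{>0}$ is nonzero. A subrepresentation $Y'$ lies in $\mathcal T_{>0}$ if and only if $\tilde\theta(Y'')<\tilde\theta(Y')$ for all $Y''\subsetneq Y'$, a condition preserved by the bijection $\Phi$ of Lemma~\ref{lem:basechange}(iii). So $\Phi(Y)=Y$, and $Y=U_K$ with $U\subset V$ and $\theta(U)=\tilde\theta(Y)>0$.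

The complement of the $\tilde\theta$-semistable locus in $\operatorname{Rep}(\tilde Q,\tilde\beta)$ is the union of the closed sets $Z_\gamma$ with $\tilde\theta(\gamma)>0$. It is a proper subset since $\mathcal N_q>0$, and it does not depend on $q$. If $r=0$ then $\mathcal N_q=1$. Otherwise choose $f\ne0$ vanishing on this complement; Lemma~\ref{lem:basechange}(iv) gives $q^r-\deg f\cdot q^{r-1}\le\mathcal N_q\le q^r$. Hence $\chi=d$, and $(\beta,\beta)=2\chi=2d_j>0$ by \eqref{eq:chi-s}. By Theorem~\ref{thm:main}, $\beta$ is a root, and it is real by (R4).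
\end{proof}

\begin{remark}
Acyclicity is used only to have $\omega=1$. In Example~\ref{ex:imag}, where $D=I_3$, the coefficient \eqref{eq:coef} is still $(v-v^{-1})^{-1}$, but $\chi(\beta,\beta)=3-4=-1\ne1$; the weights on the simple representations account for the difference.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kac}
Kac, \emph{Infinite dimensional Lie algebras}.

\bibitem{NS}
Tomoki Nakanishi and Salvatore Stella, \emph{Diagrammatic description of $c$-vectors and $d$-vectors of cluster algebras of finite type}, arXiv:1210.6299 (2012).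

\end{thebibliography}
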